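\title{An integral condition on harmonic $(0,1)$-forms and the H\"older exponent $1/2$}

\begin{abstract}
A Hermitian metric with fundamental form $\omega$ on a compact complex manifold of dimension $n$ satisfies the integral condition if $\int\partial\eta\wedge\omega^{n-1}=0$ for every $\bar\partial$-harmonic $(0,1)$-form $\eta$. A compact complex surface with a Gauduchon metric satisfying this condition is K\"ahler. We show that the Gauduchon hypothesis cannot be dropped: a primary Kodaira surface carries an explicit metric satisfying the condition. In fact such metrics exist on every compact complex manifold and are $C^{0,1/2}$-dense among Hermitian metrics, whereas they form a closed set in the $C^{0,\alpha}$ topology for every $\alpha>1/2$. Density is proved by an oscillating perturbation at lacunary frequencies and Brouwer's fixed point theorem, closedness by a uniform $H^{1/2}$ bound for harmonic forms.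
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a compact connected complex manifold of complex dimension $n$, all forms and metrics are smooth, and $A^{p,q}$ is the space of $(p,q)$-forms on $M$. A Hermitian metric $g$ is identified with its fundamental form $\omega$, a positive $(1,1)$-form. The metric defines an $L^2$ product on forms, the adjoint $\bar\partial^*$ of $\bar\partial$, and the Dolbeault Laplacian $\Delta_{\bar\partial}=\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$. A $(0,1)$-form $\eta$ is \emph{harmonic} if $\Delta_{\bar\partial}\eta=0$, equivalently if $\bar\partial\eta=0$ and $\bar\partial^*\eta=0$. By Hodge theory the Dolbeault group $H^{0,1}_{\bar\partial}$ is finite-dimensional and each of its classes contains exactly one harmonic form. The metric satisfies the \emph{integral condition} if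
\begin{equation}\label{eq:IC}
\int_M\partial\eta\wedge\omega^{n-1}=0\qquad\text{for every harmonic $(0,1)$-form }\eta .
\end{equation}
The integrand is $\frac1n$ times the $\omega$-trace of the $(1,1)$-form $\partial\eta$, multiplied by $\omega^n$; so \eqref{eq:IC} asks that this trace have mean zero.

For every $\eta\in A^{0,1}$, Stokes' theorem applied to $\eta\wedge\omega^{n-1}$ gives
\begin{equation}\label{eq:stokes}
\int_M\partial\eta\wedge\omega^{n-1}=\int_M\eta\wedge\partial\omega^{n-1}.
\end{equation}
Hence \eqref{eq:IC} holds if $\omega$ is K\"ahler or $n=1$; it is empty if $H^{0,1}_{\bar\partial}=0$. The next simplest case is that of a \emph{Gauduchon} metric, one with $\partial\bar\partial\omega^{n-1}=0$. Then $\partial\omega^{n-1}$ is $\bar\partial$-closed and the right side of \eqref{eq:stokes} is the value on $([\eta],[\partial\omega^{n-1}])$ of the Serre pairing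
\begin{equation}\label{eq:serre}
H^{0,1}_{\bar\partial}\times H^{n,n-1}_{\bar\partial}\to\mathbb C,\qquad([\theta],[\beta])\mapsto\int_M\theta\wedge\beta ,
\end{equation}
which is nondegenerate by Serre duality. So a Gauduchon metric satisfies \eqref{eq:IC} if and only if $\partial\omega^{n-1}$ is $\bar\partial$-exact, that is, if and only if it is \emph{strongly Gauduchon}. (Strongly Gauduchon metrics are Gauduchon, so all of them satisfy \eqref{eq:IC}.) By a theorem of Popovici, a compact complex surface that admits a strongly Gauduchon metric admits a K\"ahler metric. Therefore a compact complex surface with a Gauduchon metric satisfying \eqref{eq:IC} is K\"ahler. The following question is posed in \cite{FTT}.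

\begin{quote}
\emph{Let $M$ be a compact complex surface with a Hermitian metric, not assumed Gauduchon, that satisfies the integral condition. Does $M$ admit a K\"ahler metric?}
\end{quote}

One would guess that it does, because the obstruction in the Gauduchon case looks like a matter of positivity alone. The non-K\"ahler surface $X$ of Section~\ref{sec:kodaira} carries a $\bar\partial$-closed $(0,1)$-form $\bar\tau$ such that $-i\,\partial\bar\tau$ is semipositive and nowhere zero, so that $\int_X\partial\bar\tau\wedge\omega\neq0$ for \emph{every} Hermitian metric $\omega$. The guess overlooks that $\bar\tau$ need not be harmonic. Replacing $\bar\tau$ by $\bar\tau+\bar\partial f$ changes the integral by $\int\partial\bar\partial f\wedge\omega^{n-1}=\int f\,\partial\bar\partial\omega^{n-1}$, which vanishes for Gauduchon metrics and has no sign for the others.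

\begin{theorem}\label{thm:example}
The primary Kodaira surface $X$ of Section~\ref{sec:kodaira} admits no K\"ahler metric, and the explicit Hermitian metric \eqref{eq:explicit} on $X$ satisfies the integral condition. So the answer to the question is no.
\end{theorem}

The condition in fact imposes no restriction on the manifold.

\begin{theorem}\label{thm:dense}
Let $M$ be any compact complex manifold. For every Hermitian metric $g_0$ on $M$ and every $\varepsilon>0$ there is a Hermitian metric $g$ satisfying the integral condition with $\|g-g_0\|_{C^{0,1/2}}<\varepsilon$. In particular every compact complex surface, K\"ahler or not, admits a metric satisfying the integral condition.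
\end{theorem}

\begin{theorem}\label{thm:closed}
Let $\frac12<\alpha\le1$. The set of Hermitian metrics satisfying the integral condition is closed in the set of smooth Hermitian metrics for the $C^{0,\alpha}$ topology. Hence, if $M$ has no strongly Gauduchon metric (for example, if $M$ is a non-K\"ahler surface), then no Gauduchon metric on $M$ is a $C^{0,\alpha}$-limit of metrics satisfying the integral condition.
\end{theorem}

The construction behind Theorem~\ref{thm:dense} is guided by a characterization of \eqref{eq:IC} in which harmonic forms no longer appear.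

\begin{proposition}\label{prop:char}
Let $n\ge2$ and $\Omega=\omega^{n-1}$. Then $\omega$ satisfies the integral condition if and only if there is $v\in C^\infty(M,\mathbb C)$ such that $\partial\Omega-\partial v\wedge\Omega$ is $\bar\partial$-exact.
\end{proposition}

The exponent $1/2$ comes from scaling. When the metric is perturbed, the integral in \eqref{eq:IC} acquires a term that is quadratic in the perturbation and contains one derivative. A perturbation of amplitude $\epsilon$ and frequency $m$ contributes $\epsilon^2m$ to this term and has $C^{0,\alpha}$ norm of order $\epsilon m^\alpha$. A contribution of order one requires $\epsilon\sim m^{-1/2}$ and costs $m^{\alpha-1/2}$.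

Section~\ref{sec:functional} expresses everything through $\Omega$ and proves Proposition~\ref{prop:char}. Section~\ref{sec:kodaira} proves Theorem~\ref{thm:example} and carries out the construction of Theorem~\ref{thm:dense} by hand for one metric on $X$. Sections \ref{sec:dense} and~\ref{sec:closed} prove Theorems \ref{thm:dense} and~\ref{thm:closed}. For $n=1$ every metric satisfies \eqref{eq:IC} and is strongly Gauduchon, so these two theorems are trivial; from now on $n\ge2$.

\section{The functional $L_\Omega$}\label{sec:functional}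

\subsection*{Conventions}
On forms of bidegree $(n-1,n)$ we have $d=\partial$, and on forms of bidegree $(n,n-1)$ we have $d=\bar\partial$; every integration by parts below is Stokes' theorem in one of these two cases. Fix finitely many holomorphic charts $U_a$, each identified with the ball $B_2\subset\mathbb C^n$ of radius $2$ and extending to a neighborhood of its closure, such that the unit balls $B_1\subset U_a$ cover $M$. Fix real functions $\chi_a\in C_c^\infty(B_1)$ with $\sum_a\chi_a^2=1$ and $\tilde\chi_a\in C_c^\infty(B_{3/2})$ with $\tilde\chi_a=1$ on $B_1$. The norms $C^0$, $C^{0,\alpha}$, $L^2$, $H^1$ of a tensor are computed from its coefficients in these charts, where for a function $\|w\|_{C^{0,\alpha}}=\sup|w|+\sup_{p\ne q}|w(p)-w(q)|/|p-q|^\alpha$. This norm satisfies $\|ww'\|_{C^{0,\alpha}}\le\|w\|_{C^{0,\alpha}}\|w'\|_{C^{0,\alpha}}$. Other atlases give equivalent norms.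

\subsection*{Positive $(n-1,n-1)$-forms}
A real $(n-1,n-1)$-form $\Omega$ is \emph{positive} if $i\beta\wedge\bar\beta\wedge\Omega>0$ for every nonzero $(1,0)$-covector $\beta$. In a chart put $dV=\prod_l i\,dz^l\wedge d\bar z^l$ and define the Hermitian matrix $C$ of $\Omega$ by $i\,dz^j\wedge d\bar z^k\wedge\Omega=(n-1)!\,C_{kj}\,dV$. Its entries are, up to constant factors, the coefficients of $\Omega$, and $\Omega$ is positive exactly when $C$ is positive definite. We write $\Omega\le\Omega'$ if $C'-C$ is positive semidefinite. For $\omega=i\sum H_{jk}\,dz^j\wedge d\bar z^k$, differentiating $\omega^n=n!\det H\,dV$ with respect to $H_{jk}$ shows that $\omega^{n-1}$ has the matrix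
\[
C=\det(H)\,H^{-1},\qquad\text{whence}\qquad H=(\det C)^{1/(n-1)}\,C^{-1}.
\]
Thus $\omega\mapsto\omega^{n-1}$ is a bijection from positive $(1,1)$-forms onto positive $(n-1,n-1)$-forms \cite{Mic}. It is a homeomorphism for the $C^{0,\alpha}$ topologies. Indeed, let $\Lambda$ be either of the smooth maps $H\mapsto C$, $C\mapsto H$ of the convex cone of positive matrices. Then $\Lambda(Y)-\Lambda(Y_0)=\int_0^1\Lambda'\bigl(Y_0+r(Y-Y_0)\bigr)\,dr\cdot(Y-Y_0)$, and the first factor stays bounded in $C^{0,\alpha}$ as $Y\to Y_0$ in $C^{0,\alpha}$, because $\Lambda'$ is Lipschitz on compact convex sets. We may therefore construct and compare the forms $\Omega$ instead of the metrics. The gain is that the equations below are linear in $\Omega$.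

\subsection*{Harmonic forms}
For $\eta,\eta'\in A^{0,1}$ put $Q_\Omega(\eta,\eta')=\int_Mi\,\overline{\eta'}\wedge\eta\wedge\Omega$. In a chart the integrand is $(n-1)!\sum_{j,k}\eta_k\overline{\eta'_j}\,(H^{-1})_{kj}\det H\,dV$, so $Q_\Omega$ is the $L^2$ product of $g$ up to a positive dimensional constant. For a function $f$,
\[
Q_\Omega(\eta,\bar\partial f)=\int_Mi\,\partial\bar f\wedge\eta\wedge\Omega=-i\int_M\bar f\,\partial(\eta\wedge\Omega).
\]
Since $\bar\partial^*\eta=0$ means that $\eta$ is orthogonal to all $\bar\partial f$,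
\begin{equation}\label{eq:harm}
\bar\partial^*\eta=0\iff Q_\Omega(\eta,\bar\partial f)=0\ \text{ for all }f\iff\partial(\eta\wedge\Omega)=0 .
\end{equation}
We say \emph{$\Omega$-harmonic} when the metric has to be named. For a class $[\theta]\in H^{0,1}_{\bar\partial}$ with $\Omega$-harmonic representative $\eta$ put
\[
L_\Omega([\theta])=\int_M\partial\eta\wedge\Omega=\int_M\eta\wedge\partial\Omega ,
\]
the second equality being \eqref{eq:stokes}. This is a linear functional on $H^{0,1}_{\bar\partial}$, and the integral condition says that $L_\Omega=0$. As a function of $\Omega$ it is not linear, because $\eta$ depends on $\Omega$. That dependence is Lipschitz from $C^0$ to $L^2$.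

\begin{lemma}\label{lem:stab}
Let $\Omega_0$ be positive, let $\frac12\Omega_0\le\Omega,\Omega'\le2\Omega_0$, and let $\eta,\eta'$ be the $\Omega$- and $\Omega'$-harmonic representatives of the class of a $\bar\partial$-closed form $\theta\in A^{0,1}$. There is a constant $K$, depending only on $\Omega_0$ and the atlas, with
\[
\|\eta\|_{L^2}\le K\|\theta\|_{L^2},\qquad\|\eta-\eta'\|_{L^2}\le K\|\Omega-\Omega'\|_{C^0}\|\theta\|_{L^2}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:harm}, $\eta$ is $Q_\Omega$-orthogonal to $\theta-\eta$, so $Q_\Omega(\eta,\eta)\le Q_\Omega(\theta,\theta)$ and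
\[
Q_{\Omega_0}(\eta,\eta)\le2Q_\Omega(\eta,\eta)\le2Q_\Omega(\theta,\theta)\le4Q_{\Omega_0}(\theta,\theta).
\]
This is the first bound, since $Q_{\Omega_0}^{1/2}$ is equivalent to the $L^2$ norm. Write $\eta-\eta'=\bar\partial f$. By \eqref{eq:harm}, first for $\Omega$ and then for $\Omega'$,
\[
Q_\Omega(\bar\partial f,\bar\partial f)=-Q_\Omega(\eta',\bar\partial f)=(Q_{\Omega'}-Q_\Omega)(\eta',\bar\partial f)\le K\|\Omega-\Omega'\|_{C^0}\|\eta'\|_{L^2}\|\bar\partial f\|_{L^2}.
\]
The left side is at least $K^{-1}\|\bar\partial f\|_{L^2}^2$; divide by $\|\bar\partial f\|_{L^2}$ and use the first bound for $\eta'$.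
\end{proof}

In general one cannot compute $\eta$. The next lemma lists the parts of $\partial\Omega$ whose pairing with $\eta$ is known anyway.

\begin{lemma}\label{lem:key}
Let $\Omega$ be positive, $v\in C^\infty(M,\mathbb C)$, and suppose that
\[
\partial\Omega-\partial v\wedge\Omega=\bar\partial\gamma+\sigma+R,\qquad\gamma\in A^{n,n-2},\quad\sigma,R\in A^{n,n-1},\quad\bar\partial\sigma=0 .
\]
If $\theta\in A^{0,1}$ is $\bar\partial$-closed and $\eta$ is the $\Omega$-harmonic representative of $[\theta]$, then
\[
L_\Omega([\theta])=\int_M\theta\wedge\sigma+\int_M\eta\wedge R .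
\]
\end{lemma}

\begin{proof}
Insert $\partial\Omega=\partial v\wedge\Omega+\bar\partial\gamma+\sigma+R$ in $L_\Omega([\theta])=\int\eta\wedge\partial\Omega$. By \eqref{eq:harm},
$\int\eta\wedge\partial v\wedge\Omega=-\int\partial v\wedge\eta\wedge\Omega=\int v\,\partial(\eta\wedge\Omega)=0$. Since $\bar\partial\eta=0$, we have $\int\eta\wedge\bar\partial\gamma=-\int\bar\partial(\eta\wedge\gamma)=0$. Finally $\eta-\theta=\bar\partial f$ for some $f$, and $\int\bar\partial f\wedge\sigma=\int\bar\partial(f\sigma)=0$ because $\bar\partial\sigma=0$.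
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:char}]
If $\partial\Omega-\partial v\wedge\Omega=\bar\partial\gamma$, Lemma~\ref{lem:key} with $\sigma=R=0$ gives $L_\Omega=0$.

For the converse we choose $v$ so that $\beta=\partial\Omega-\partial v\wedge\Omega$ is $\bar\partial$-closed, and then argue as for Gauduchon metrics. Define an operator $T$ on complex functions by $i\,\bar\partial(\partial v\wedge\Omega)=(Tv)\,\omega^n$. The second-order part of the left side is $-i\,\partial\bar\partial v\wedge\Omega=-(n-1)!\sum C_{kj}\,v_{z^j\bar z^k}\,dV$ with $C$ positive definite, so $T$ is elliptic. Moreover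
\[
\int_M(Tv)\,\bar w\,\omega^n=-i\int_M\bar\partial\bar w\wedge\partial v\wedge\Omega=\int_Mi\,\partial v\wedge\overline{\partial w}\wedge\Omega ,
\]
so $T$ is formally self-adjoint, and $Tv=0$ forces $\partial v=0$ (take $w=v$); then $\bar v$ is holomorphic on the compact connected manifold $M$, hence constant. For a formally self-adjoint elliptic operator on a compact manifold, $Tv=\phi$ with $\phi$ smooth has a smooth solution if and only if $\phi$ is orthogonal to the kernel, here $\int\phi\,\omega^n=0$. Since $\int\bar\partial\partial\Omega=0$, there is $v$ with $\bar\partial(\partial v\wedge\Omega)=\bar\partial\partial\Omega$, that is, $\bar\partial\beta=0$. Lemma~\ref{lem:key} with $\sigma=\beta$ gives $L_\Omega([\theta])=\int\theta\wedge\beta$ for all classes. If $L_\Omega=0$, the nondegeneracy of \eqref{eq:serre} shows that $\beta$ is $\bar\partial$-exact.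
\end{proof}

\begin{remark}\label{rem:conformal}
We have $\partial\Omega-\partial v\wedge\Omega=e^v\,\partial(e^{-v}\Omega)$. For real $v$, exactness of $\partial(e^{-v}\Omega)$ would say that $\omega$ is conformal to a strongly Gauduchon metric. Proposition~\ref{prop:char} asks instead for the exactness of $e^v\,\partial(e^{-v}\Omega)$. The outer factor $e^v$ does not commute with $\bar\partial$, and this is the freedom that we exploit.
\end{remark}

\section{A primary Kodaira surface}\label{sec:kodaira}

\subsection*{The surface}
Let $\Gamma$ be the set of maps $(z,w)\mapsto(z+\mu,\;w+\bar\mu z+\nu)$ of $\mathbb C^2$ with $\mu,\nu\in\mathbb Z[i]$. The map with parameters $(\mu,\nu)$ followed by the one with parameters $(\mu',\nu')$ has parameters $(\mu+\mu',\,\nu+\nu'+\overline{\mu'}\mu)$, and the inverse of $(\mu,\nu)$ is $(-\mu,\,|\mu|^2-\nu)$; so $\Gamma$ is a group. Let $S=\{x+iy:0\le x,y<1\}$. For each point of $\mathbb C^2$ exactly one $\mu$, and then exactly one $\nu$, moves it into $S\times S$, so the action is free and cocompact. It is properly discontinuous,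 because a map that sends some point of a given compact set into that set has bounded $\mu$ and then bounded $\nu$. Put $X=\mathbb C^2/\Gamma$. The forms $dz$ and $\tau=dw-\bar z\,dz$ are $\Gamma$-invariant, since $dw+\bar\mu\,dz-(\bar z+\bar\mu)\,dz=\tau$. They give a $(1,0)$-coframe on $X$ with
\[
\partial\tau=0,\qquad\bar\partial\tau=dz\wedge d\bar z,\qquad\partial\bar\tau=-dz\wedge d\bar z,\qquad\bar\partial\bar\tau=0 .
\]
The coordinate $z=x+iy$ defines a map from $X$ onto the curve $E=\mathbb C/\mathbb Z[i]$; functions on $E$ are viewed on $X$, and $\int_E\phi=\int_S\phi\,dx\,dy$.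

\subsection*{Invariant metrics}
For smooth functions $a,b>0$ and $c$ (complex) on $E$ with $ab>|c|^2$, consider the metric
\[
\omega_{a,b,c}=i\bigl(a\,dz\wedge d\bar z+b\,\tau\wedge\bar\tau+c\,\tau\wedge d\bar z+\bar c\,dz\wedge\bar\tau\bigr).
\]
For these metrics the harmonic forms can be written down.

\begin{proposition}\label{prop:invariant}
The metric $\omega_{a,b,c}$ satisfies the integral condition if and only if
\begin{equation}\label{eq:inv}
\int_E\Bigl(b+c\,\frac{b_z}{b}\Bigr)=0 .
\end{equation}
\end{proposition}

\begin{proof}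
Write $\omega=\omega_{a,b,c}$. The translations $w\mapsto w+s$ commute with $\Gamma$ and define a holomorphic action of the torus $\mathbb C/\mathbb Z[i]$ on $X$, with quotient $E$, that preserves $dz$, $\tau$ and $\omega$. The pull-back of a harmonic form $\eta$ by such a translation is harmonic and has the same integral $\int\partial\eta\wedge\omega$; hence so does the average of $\eta$ over the torus. It therefore suffices to test invariant forms $\eta=p\,d\bar z+q\,\bar\tau$, with $p,q$ functions on $E$.

First, $\bar\partial\eta=q_{\bar z}\,d\bar z\wedge\bar\tau$ vanishes if and only if $q$ is holomorphic on $E$, that is, constant. Next,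
\[
\tfrac1i\,\eta\wedge\omega=(pb-qc)\,d\bar z\wedge\tau\wedge\bar\tau+(qa-p\bar c)\,dz\wedge d\bar z\wedge\bar\tau .
\]
The operator $\partial$ kills the second term, because the differential of its coefficient and $\partial\bar\tau$ both contain $dz$. Also $\partial(d\bar z\wedge\tau\wedge\bar\tau)=d\bar z\wedge\tau\wedge\partial\bar\tau=0$. So $\partial(\eta\wedge\omega)=0$ if and only if $(pb-qc)_z=0$, that is, $pb-qc$ is a constant $k$. By \eqref{eq:harm}, the invariant harmonic forms are
\[
\eta=\frac{k+qc}{b}\,d\bar z+q\,\bar\tau,\qquad k,q\in\mathbb C .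
\]
Now $\partial\eta=(p_z-q)\,dz\wedge d\bar z$, so $\partial\eta\wedge\omega=i(p_z-q)\,b\,dz\wedge d\bar z\wedge dw\wedge d\bar w$, and its integral over $S\times S$ is $-4i$ times
\[
\int_E(p_z-q)\,b=-\int_E(k+qc)\frac{b_z}{b}-q\int_Eb=-k\int_E(\log b)_z-q\int_E\Bigl(b+c\,\frac{b_z}b\Bigr).
\]
The integral of $(\log b)_z$ over the closed curve $E$ is zero, and $q$ is arbitrary.
\end{proof}

In \eqref{eq:inv} the term $b$ is the positive contribution of $\bar\tau$ noted in the introduction. The other term comes from the correction $(c/b)\,d\bar z$ that makes $\bar\tau$ harmonic. It vanishes if $c=0$ or if $b$ is constant, so both must vary, and in a correlated way.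

\begin{proof}[Proof of Theorem~\ref{thm:example}]
If $\omega_K$ were a K\"ahler form on $X$, then $0<\int i\,dz\wedge d\bar z\wedge\omega_K=\int d(i\tau\wedge\omega_K)=0$, which is absurd. Consider
\begin{equation}\label{eq:explicit}
\omega_{a,b,c}\quad\text{with}\quad a=3,\qquad b=1+\tfrac12\cos2\pi x,\qquad c=\tfrac4\pi\,b\,\sin2\pi x .
\end{equation}
It is positive, since $c^2\le\frac{16}{\pi^2}b^2\le\frac{24}{\pi^2}b<3b$. We have $b_z=\frac12b_x=-\frac\pi2\sin2\pi x$, so $c\,b_z/b=-2\sin^22\pi x$ has integral $-1$, while $\int_Eb=1$. Thus \eqref{eq:inv} holds.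
\end{proof}

\subsection*{Approximating the standard metric}
The metric $\omega_0=\omega_{1,1,0}$ violates \eqref{eq:inv}, and it is Gauduchon: $\partial\bar\partial\omega_0=i\,\partial(dz\wedge d\bar z\wedge\bar\tau)=0$. By Theorem~\ref{thm:closed} it is not a $C^{0,\alpha}$-limit of metrics satisfying the integral condition when $\alpha>\frac12$, so the exponent in Theorem~\ref{thm:dense} cannot be raised. We now approximate $\omega_0$ in $C^{0,1/2}$ by hand, with a perturbation of the shape used in the general proof.

Let $u,\psi$ be real functions on $E$ and $\kappa=-i\psi\tau$. Then $\bar\partial\kappa=i\psi_{\bar z}\,\tau\wedge d\bar z-i\psi\,dz\wedge d\bar z$, and $\partial\bar\kappa$ is its conjugate, so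
\[
(1+u)(\omega_0+\bar\partial\kappa+\partial\bar\kappa)=\omega_{a,b,c},\qquad a=(1+u)(1-2\psi),\quad b=1+u,\quad c=(1+u)\psi_{\bar z}.
\]
This is a metric when $u,\psi,\psi_{\bar z}$ are small, and \eqref{eq:inv} becomes
\begin{equation}\label{eq:model}
\int_E\bigl(1+u+\psi_{\bar z}\,u_z\bigr)=0 .
\end{equation}

\emph{One frequency.} For an integer $m\ge1$ let
\[
u^{(m)}=m^{-1/2}\cos2\pi mx,\qquad\psi^{(m)}=-2\pi^{-2}m^{-3/2}\cos2\pi mx .
\]
Then $u^{(m)}_z=-\pi m^{1/2}\sin2\pi mx$ and $\psi^{(m)}_{\bar z}=2\pi^{-1}m^{-1/2}\sin2\pi mx$. Their product $-2\sin^22\pi mx$ has integral $-1$ and $\int_Eu^{(m)}=0$, so \eqref{eq:model} holds for every $m$. The functions $a-1$, $b-1$, $c$ are $O(m^{-1/2})$ with gradients $O(m^{1/2})$. Since $\min(m^{-1/2},m^{1/2}r)\le m^{\alpha-1/2}r^\alpha$, the metrics converge to $\omega_0$ in $C^{0,\alpha}$ for $\alpha<\frac12$. They do not converge in $C^{0,1/2}$, because $u^{(m)}$ changes by $2m^{-1/2}$ over the distance $1/2m$.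

\emph{Many frequencies.} At the critical exponent we split the work among $P$ frequencies. Each has to produce only $1/P$ of the quadratic term, so its amplitude can be reduced by $P^{-1/2}$. If the frequencies grow geometrically, the $C^{0,1/2}$ norms do not add up, because at each scale $r$ only the frequencies near $1/r$ matter.

\begin{lemma}\label{lem:lac}
Let $0<t\le\frac14$ and let $w_1,\dots,w_J$ be smooth functions on a convex subset of Euclidean space with $|w_j|\le At^j$ and $|\nabla w_j|\le At^{-j}$. Then $w=\sum_jw_j$ satisfies $|w|\le\frac43At$ and $|w(p)-w(q)|\le6A|p-q|^{1/2}$, whatever $J$ is.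
\end{lemma}

\begin{proof}
The first bound is $\sum_{j\ge1}t^j\le\frac43t$. With $r=|p-q|$ we have $|w_j(p)-w_j(q)|\le2A\min(t^j,t^{-j}r)$. The numbers $t^j$ with $t^{2j}\le r$ form a geometric series of ratio $t$ with largest term at most $r^{1/2}$, and so do the numbers $t^{-j}r$ with $t^{2j}>r$, read backward. Each series has sum at most $\frac43r^{1/2}$.
\end{proof}

Take $u=P^{-1/2}\sum_{j=1}^Pu^{(m_j)}$ and $\psi=P^{-1/2}\sum_{j=1}^P\psi^{(m_j)}$ with $m_j=16^j$. The functions $\sin2\pi m_jx$ are orthogonal, so $\int_E\psi_{\bar z}u_z=\frac1P\sum_{j=1}^P(-1)=-1$ and \eqref{eq:model} holds. Lemma~\ref{lem:lac} with $t=\frac14$ shows that $u,\psi,\psi_{\bar z}$ are $O(P^{-1/2})$ in $C^{0,1/2}$. Hence the metrics converge to $\omega_0$ in $C^{0,1/2}$ as $P\to\infty$.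

\section{Density in $C^{0,1/2}$}\label{sec:dense}

Fix $g_0$ and $\Omega_0=\omega_0^{n-1}$. On a general manifold three features of the example are lost. The harmonic forms cannot be computed; Lemma~\ref{lem:key} replaces Proposition~\ref{prop:invariant}. Oscillations with different phases are not orthogonal; their interaction will be small modulo $\bar\partial$-exact forms because the frequencies are far apart. And one is left with a small error instead of an exact equation; it is removed by a fixed point argument in $h=\dim H^{0,1}_{\bar\partial}$ complex parameters. If $h=0$ there is nothing to prove, so let $h\ge1$.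

\subsection*{The quadratic term}
Let $u$ be a real function with $1+u>0$, let $\kappa\in A^{n-1,n-2}$, and put
\[
\Omega=(1+u)\,\Theta,\qquad\Theta=\Omega_0+\bar\partial\kappa+\partial\bar\kappa,\qquad v=\log(1+u).
\]
The form $\Theta$ is real. By Remark~\ref{rem:conformal}, $\partial\Omega-\partial v\wedge\Omega=(1+u)\,\partial\Theta$, and $\partial\Theta=\partial\Omega_0-\bar\partial\partial\kappa$. Moving the factor $1+u$ inside $\bar\partial$ gives
\begin{equation}\label{eq:identity}
\partial\Omega-\partial v\wedge\Omega=\partial\Omega_0+\bar\partial u\wedge\partial\kappa+u\,\partial\Omega_0-\bar\partial\bigl((1+u)\,\partial\kappa\bigr).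
\end{equation}
The last term is invisible to $L_\Omega$ and the third is small with $u$. If $u=0$ or $\kappa=0$ the second term vanishes, and by Lemmas \ref{lem:key} and~\ref{lem:stab} a $C^0$-small perturbation of either kind alone changes $L$ only slightly. We want $\bar\partial u\wedge\partial\kappa$ to cancel $\partial\Omega_0$. If $u=\epsilon\cos m\varphi$ and $\kappa=\epsilon'\cos(m\varphi)\,\zeta$ oscillate with the same phase, the leading part of $\bar\partial u\wedge\partial\kappa$ is $\epsilon\epsilon'm^2\sin^2(m\varphi)\,\bar\partial\varphi\wedge\partial\varphi\wedge\zeta$, and $\sin^2$ averages to $\frac12$. So we need to know that every $(n,n-1)$-form is a sum of forms $\bar\partial\varphi\wedge\partial\varphi\wedge\zeta$.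

\begin{lemma}\label{lem:decomp}
There are real functions $\varphi_1,\dots,\varphi_N\in C^\infty(M)$ such that, with $\xi_m=\partial\varphi_m$ and $\bar\xi_m=\bar\partial\varphi_m$, every $\rho\in A^{n,n-1}$ can be written $\rho=\sum_{m=1}^N\bar\xi_m\wedge\xi_m\wedge\zeta_m$, where the forms $\zeta_m\in A^{n-1,n-2}$ depend linearly on $\rho$.
\end{lemma}

\begin{proof}
On $U_a$ write $\rho=\sum_kr_k\,dz^{1\cdots n}\wedge d\bar z^{\hat k}$, where the hat marks omitted indices. For each $k$ choose $l\ne k$; this is where $n\ge2$ is needed. Put $\varphi_{a,k}=\tilde\chi_a\,(z^l+\bar z^l)$, so that $\partial\varphi_{a,k}=dz^l$ and $\bar\partial\varphi_{a,k}=d\bar z^l$ on $B_1\supset\operatorname{supp}\chi_a$. Since $d\bar z^{\hat k}$ contains the factor $d\bar z^l$,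
\[
\chi_a^2r_k\,dz^{1\cdots n}\wedge d\bar z^{\hat k}=d\bar z^l\wedge dz^l\wedge\zeta_{a,k},\qquad\zeta_{a,k}=\pm\chi_a^2r_k\,dz^{\hat l}\wedge d\bar z^{\widehat{kl}},
\]
with a sign depending only on $k,l,n$. Extend $\zeta_{a,k}$ by zero and sum over $(a,k)$.
\end{proof}

\subsection*{The family $\Omega_\lambda$}
Since errors are unavoidable, we prescribe for $L$ not only the value $0$ but all values in a ball. Let $\theta_1,\dots,\theta_h$ be a basis of the $\Omega_0$-harmonic $(0,1)$-forms. The $(n,n-1)$-forms $\bar\theta_j\wedge\Omega_0$ are $\bar\partial$-closed, being conjugate to the forms $\theta_j\wedge\Omega_0$, which are $\partial$-closed by \eqref{eq:harm}. The matrix $\int\theta_k\wedge i\bar\theta_j\wedge\Omega_0=-Q_{\Omega_0}(\theta_k,\theta_j)$ is invertible. So suitable linear combinations $\sigma_1,\dots,\sigma_h$ of these forms are $\bar\partial$-closed and satisfy $\int\theta_k\wedge\sigma_j=\delta_{jk}$. For $\lambda$ in the closed unit ball $\mathbb B\subset\mathbb C^h$ put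
\[
\sigma_\lambda=\sum_j\lambda_j\sigma_j,\qquad\rho_\lambda=\sigma_\lambda-\partial\Omega_0 .
\]
Apply Lemma~\ref{lem:decomp} to $\rho_\lambda$; the forms $\zeta_m$ depend affinely on $\lambda$. Let $P\ge1$ be an integer and list each of the $N$ pairs $(\varphi_m,\zeta_m)$ exactly $P$ times, as $(\varphi_j,\zeta_j)$ with $j=1,\dots,NP$. Then
\begin{equation}\label{eq:rho}
\rho_\lambda=\frac1P\sum_{j=1}^{NP}\bar\xi_j\wedge\xi_j\wedge\zeta_j .
\end{equation}
For $0<t\le\frac14$ give the $j$-th pair the frequency $t^{-2j}$: let $\Phi_j=t^{-2j}\varphi_j$ and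
\[
u_j=P^{-1/2}t^j\cos\Phi_j,\qquad\kappa_j=2P^{-1/2}t^{3j}\cos\Phi_j\;\zeta_j,\qquad u=\sum_ju_j,\qquad\kappa=\sum_j\kappa_j ,
\]
\[
\Omega_\lambda=(1+u)\bigl(\Omega_0+\bar\partial\kappa+\partial\bar\kappa\bigr).
\]
The amplitudes are the powers $m^{-1/2}$ and $m^{-3/2}$ of Section~\ref{sec:kodaira} with $m=t^{-2j}$. Here $|u|\le\frac13$, $u$ does not depend on $\lambda$, and $\Omega_\lambda$ is a real-affine function of $\lambda$.

In the rest of this section $K$ denotes constants independent of $t$, $P$, $\lambda\in\mathbb B$ and the indices $j,l$. Such constants bound any fixed number of derivatives of the $\varphi_j$ and $\zeta_j$, because only $N$ different pairs occur and $\mathbb B$ is compact. We have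
\begin{align*}
\bar\partial u_j&=-P^{-1/2}t^{-j}\sin\Phi_j\;\bar\xi_j,\\
\partial\kappa_j&=2P^{-1/2}\bigl(-t^j\sin\Phi_j\;\xi_j\wedge\zeta_j+t^{3j}\cos\Phi_j\;\partial\zeta_j\bigr),
\end{align*}
and $\bar\partial\kappa_j$ is given by the second formula with $\xi_j,\partial\zeta_j$ replaced by $\bar\xi_j,\bar\partial\zeta_j$. Each derivative costs at most a factor $Kt^{-2j}$. Hence
\begin{equation}\label{eq:sizes}
|u_j|,\ |\partial\kappa_j|,\ |\bar\partial\kappa_j|\le KP^{-1/2}t^j ,
\end{equation}
and the first derivatives of the coefficients of these three objects, in particular $\bar\partial u_j$ and $\bar\partial\partial\kappa_j$, are bounded by $KP^{-1/2}t^{-j}$.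

\begin{lemma}\label{lem:size}
We have $\|\Omega_\lambda-\Omega_0\|_{C^0}\le Kt$ and $\|\Omega_\lambda-\Omega_0\|_{C^{0,1/2}}\le KP^{-1/2}$.
\end{lemma}

\begin{proof}
In each chart apply Lemma~\ref{lem:lac} with $A=KP^{-1/2}$ to the $u_j$ and to the coefficients of the $\bar\partial\kappa_j$. Thus $u$ and $\bar\partial\kappa$, hence also $\partial\bar\kappa=\overline{\bar\partial\kappa}$, have $C^0$ norm at most $Kt$ and $C^{0,1/2}$ norm at most $KP^{-1/2}$. Now use $\Omega_\lambda-\Omega_0=u\,\Omega_0+(1+u)(\bar\partial\kappa+\partial\bar\kappa)$ and the submultiplicativity of both norms.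
\end{proof}

\begin{lemma}\label{lem:interaction}
There are $\gamma'\in A^{n,n-2}$ and $R'\in A^{n,n-1}$ with $\bar\partial u\wedge\partial\kappa=\rho_\lambda+\bar\partial\gamma'+R'$ and $\|R'\|_{C^0}\le Kt$.
\end{lemma}

\begin{proof}
Expand $\bar\partial u\wedge\partial\kappa=\sum_{j,l}\bar\partial u_j\wedge\partial\kappa_l$. An off-diagonal term is small when the operator $\bar\partial$ falls on the slower of the two factors, and modulo exact forms we can place it there.

\emph{Case $j<l$.} Here $u_j$ is the slower factor, and $|\bar\partial u_j\wedge\partial\kappa_l|\le KP^{-1}t^{l-j}$.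

\emph{Case $j>l$.} Write $\bar\partial u_j\wedge\partial\kappa_l=\bar\partial(u_j\,\partial\kappa_l)-u_j\,\bar\partial\partial\kappa_l$; the last term is bounded by $KP^{-1}t^{j-l}$.

\emph{Case $j=l$.} Put $W_j=\sin2\Phi_j$. From the formulas preceding \eqref{eq:sizes},
\[
\bar\partial u_j\wedge\partial\kappa_j=\frac{1-\cos2\Phi_j}{P}\,\bar\xi_j\wedge\xi_j\wedge\zeta_j-\frac{t^{2j}}P\,W_j\,\bar\xi_j\wedge\partial\zeta_j .
\]
The oscillating part is almost exact: $\cos2\Phi_j\;\bar\xi_j=\frac12t^{2j}\,\bar\partial W_j$, so
\[
\cos2\Phi_j\;\bar\xi_j\wedge\xi_j\wedge\zeta_j=\bar\partial\bigl(\tfrac12t^{2j}W_j\,\xi_j\wedge\zeta_j\bigr)-\tfrac12t^{2j}W_j\,\bar\partial(\xi_j\wedge\zeta_j).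
\]
Thus $\bar\partial u_j\wedge\partial\kappa_j$ equals $\frac1P\bar\xi_j\wedge\xi_j\wedge\zeta_j$ plus an exact form plus a form bounded by $KP^{-1}t^{2j}$.

The main parts of the diagonal terms add up to $\rho_\lambda$ by \eqref{eq:rho}. For fixed $j$ we have $\sum_{l\ne j}t^{|j-l|}\le\frac83t$, and $j$ takes $NP$ values, so all errors add up to at most $KP^{-1}\cdot NP\cdot\bigl(\frac83t+t^2\bigr)\le Kt$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
By Lemma~\ref{lem:size} there is $t_0>0$, independent of $P$ and $\lambda$, such that $\frac12\Omega_0\le\Omega_\lambda\le2\Omega_0$ for $t\le t_0$; in particular $\Omega_\lambda$ is positive. Insert Lemma~\ref{lem:interaction} in \eqref{eq:identity} and use $\partial\Omega_0+\rho_\lambda=\sigma_\lambda$: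
\[
\partial\Omega_\lambda-\partial v\wedge\Omega_\lambda=\sigma_\lambda+\bar\partial\gamma+R,\qquad R=R'+u\,\partial\Omega_0,\qquad\|R\|_{C^0}\le Kt .
\]
Let $\eta_k^\lambda$ be the $\Omega_\lambda$-harmonic representative of $[\theta_k]$ and define $F\colon\mathbb B\to\mathbb C^h$ by $F_k(\lambda)=L_{\Omega_\lambda}([\theta_k])$. By Lemma~\ref{lem:key},
\[
F_k(\lambda)=\int_M\theta_k\wedge\sigma_\lambda+\int_M\eta_k^\lambda\wedge R=\lambda_k+\int_M\eta_k^\lambda\wedge R ,
\]
and $\|\eta_k^\lambda\|_{L^2}\le K$ by Lemma~\ref{lem:stab}. Hence $|F(\lambda)-\lambda|\le K_1t$ on $\mathbb B$ with $K_1$ independent of $t,P,\lambda$. Fix $t\le t_0$ with $K_1t\le1$.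

For fixed $t$ and $P$ the map $F$ is continuous. Indeed $F_k(\lambda)=\int\eta_k^\lambda\wedge\partial\Omega_\lambda$; the forms $\Omega_\lambda$ and $\partial\Omega_\lambda$ are real-affine in $\lambda$, hence continuous into $C^0$, and $\lambda\mapsto\eta_k^\lambda$ is continuous into $L^2$ by Lemma~\ref{lem:stab}. So $\lambda\mapsto\lambda-F(\lambda)$ is a continuous map of the closed ball $\mathbb B$ to itself, and by Brouwer's theorem it has a fixed point $\lambda^*$, that is, $F(\lambda^*)=0$. The classes $[\theta_k]$ span $H^{0,1}_{\bar\partial}$, so $L_{\Omega_{\lambda^*}}=0$: the metric $\omega$ with $\omega^{n-1}=\Omega_{\lambda^*}$ satisfies the integral condition. By Lemma~\ref{lem:size}, $\Omega_{\lambda^*}\to\Omega_0$ in $C^{0,1/2}$ as $P\to\infty$, and therefore $g\to g_0$ in $C^{0,1/2}$ by Section~\ref{sec:functional}.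
\end{proof}

The two parameters have separate roles: $t$ separates the frequencies and makes the error small, and $P$ makes the H\"older norm small.

\section{Closedness in $C^{0,\alpha}$ for $\alpha>1/2$}\label{sec:closed}

\begin{proposition}\label{prop:cont}
Let $\frac12<\alpha\le1$, let $\Omega_k,\Omega_0$ be smooth positive $(n-1,n-1)$-forms with $\Omega_k\to\Omega_0$ in $C^{0,\alpha}$, and let $\theta\in A^{0,1}$ be $\bar\partial$-closed. Then $L_{\Omega_k}([\theta])\to L_{\Omega_0}([\theta])$.
\end{proposition}

Let $\eta_k,\eta_0$ be the harmonic representatives of $[\theta]$ for $\Omega_k,\Omega_0$, and $\Psi_k=\Omega_k-\Omega_0$. Discarding finitely many $k$, we assume $\frac12\Omega_0\le\Omega_k\le2\Omega_0$. Then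
\begin{equation}\label{eq:split}
L_{\Omega_k}([\theta])-L_{\Omega_0}([\theta])=\int_M(\eta_k-\eta_0)\wedge\partial\Omega_0+\int_M\eta_k\wedge\partial\Psi_k .
\end{equation}
The first term tends to zero by Lemma~\ref{lem:stab}. In the second, the hypothesis does not make $\partial\Psi_k$ small. Integrating by parts does not help either, since $\eta_k$ solves an elliptic system whose coefficients are bounded only in $C^{0,\alpha}$, and this gives no uniform bound on $\partial\eta_k$. The remedy is to give half of the derivative to each factor.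

\subsection*{Half a derivative}
For $\phi\in C_c^\infty(\mathbb R^d)$ let $\hat\phi$ be the unitary Fourier transform and let $[\phi]_{1/2}^2=\int|\xi|\,|\hat\phi(\xi)|^2\,d\xi$ be the $H^{1/2}$ seminorm. For $s\in\mathbb R^d$ write $\phi^s=\phi(\cdot+s)$ and $\delta_s\phi=\phi^s-\phi$.

\begin{lemma}\label{lem:half}
Let $\phi,\psi\in C_c^\infty(\mathbb R^d)$.
\begin{enumerate}
\item[(a)] $\bigl|\int\phi\,\partial_j\psi\bigr|\le[\phi]_{1/2}[\psi]_{1/2}$ for each coordinate derivative $\partial_j$.
\item[(b)] Let $\alpha>\frac12$. If $\|\phi\|_{L^2}\le A$ and $\|\delta_s\phi\|_{L^2}\le A|s|^\alpha$ for $|s|\le\frac12$, then $[\phi]_{1/2}\le KA$ with $K$ depending only on $d$ and $\alpha$.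
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Plancherel, $\int\phi\,\partial_j\psi=\int\hat\phi(-\xi)\,i\xi_j\,\hat\psi(\xi)\,d\xi$; write $|\xi_j|\le|\xi|^{1/2}|\xi|^{1/2}$ and use the Cauchy--Schwarz inequality.

(b) By Plancherel, $\|\delta_s\phi\|_{L^2}^2=\int|e^{is\cdot\xi}-1|^2|\hat\phi(\xi)|^2\,d\xi$. By rotation and scaling, $\int|s|^{-d-1}|e^{is\cdot\xi}-1|^2\,ds=c_d|\xi|$ with $0<c_d<\infty$. Hence
\[
c_d[\phi]_{1/2}^2=\int\frac{\|\delta_s\phi\|_{L^2}^2}{|s|^{d+1}}\,ds\le A^2\int_{|s|\le1/2}|s|^{2\alpha-d-1}\,ds+4A^2\int_{|s|>1/2}|s|^{-d-1}\,ds ,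
\]
and the first integral on the right converges exactly when $2\alpha>1$.
\end{proof}

This convergence is the only place where $\alpha>\frac12$ is used. For forms in a chart, $[\,\cdot\,]_{1/2}$, $\delta_s$ and translation act on coefficients, with $d=2n$; the last two commute with $\partial$ and $\bar\partial$. Below, $K$ denotes constants independent of $k$ and $s$.

\subsection*{A uniform bound for the harmonic forms}
We recall that $\|f\|_{H^1}\le K\|\bar\partial f\|_{L^2}$ for functions with $\int f\,\omega_0^n=0$, where $\omega_0^{n-1}=\Omega_0$. For $\phi\in C_c^\infty(\mathbb C^n)$ Plancherel gives $\sum_j\|\phi_{\bar z^j}\|_{L^2}^2=\frac14\|\nabla\phi\|_{L^2}^2$; applied to $\chi_a^2f$, this yields $\|f\|_{H^1}\le K(\|\bar\partial f\|_{L^2}+\|f\|_{L^2})$. If the last term could not be dropped, there would be functions of mean zero and $L^2$ norm one with $\bar\partial f\to0$ in $L^2$. By Rellich's theorem a subsequence would converge in $L^2$ to a weak solution of $\bar\partial f=0$, that is, a holomorphic and hence constant function, of mean zero and norm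 one, which is impossible.

\begin{lemma}\label{lem:reg}
For each chart $U_a$ we have $[\chi_a^2\eta_k]_{1/2}\le K$.
\end{lemma}

\begin{proof}
Write $\eta_k=\theta+\bar\partial f_k$ with $\int f_k\,\omega_0^n=0$. By Lemma~\ref{lem:stab} and the estimate just recalled, $\|\eta_k\|_{L^2}\le K$ and $\|f_k\|_{H^1}\le K$. The function $f_k$ solves the divergence-form equation $\partial(\eta_k\wedge\Omega_k)=0$, and we estimate its differences by the energy method. Drop the indices $k,a$ and let $|s|\le\frac12$, so that all translates are defined on $B_{3/2}$. There the form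
\[
G=\delta_s(\eta\wedge\Omega)=\delta_s\eta\wedge\Omega+\eta^s\wedge\delta_s\Omega
\]
has bidegree $(n-1,n)$ and satisfies $\partial G=0$. Stokes' theorem for $\chi^2\,\overline{\delta_sf}\,G$, together with $\partial\,\overline{\delta_sf}=\overline{\delta_s\eta}-\overline{\delta_s\theta}$, gives
\[
0=\int i\bigl(\chi^2\,\overline{\delta_s\eta}-\chi^2\,\overline{\delta_s\theta}+2\chi\,\overline{\delta_sf}\,\partial\chi\bigr)\wedge\bigl(\delta_s\eta\wedge\Omega+\eta^s\wedge\delta_s\Omega\bigr).
\]
Let $A=\|\chi\,\delta_s\eta\|_{L^2}$. On $B_1$ we have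
\[
\|\delta_s\theta\|_{L^2}\le K|s|,\quad\|\delta_sf\|_{L^2}\le|s|\,\|\nabla f\|_{L^2(B_2)}\le K|s|,\quad|\delta_s\Omega|\le K|s|^\alpha,\quad\|\eta^s\|_{L^2}\le K ;
\]
the second bound follows from $\delta_sf=\int_0^1s\cdot(\nabla f)^{rs}\,dr$, and the third holds because $\Omega_k$ is bounded in $C^{0,\alpha}$. Of the six products in the integrand, $i\chi^2\,\overline{\delta_s\eta}\wedge\delta_s\eta\wedge\Omega$ has integral at least $K^{-1}A^2$, since $\Omega\ge\frac12\Omega_0$. The product of $\chi^2\,\overline{\delta_s\eta}$ with $\eta^s\wedge\delta_s\Omega$ contributes at most $KA|s|^\alpha$. The terms with $\delta_s\theta$ and $\delta_sf$, each of which carries a factor $\chi$, contribute at most $KA|s|$ against $\delta_s\eta\wedge\Omega$ and at most $K|s|^{1+\alpha}$ against $\eta^s\wedge\delta_s\Omega$. As $|s|\le|s|^\alpha$,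
\[
A^2\le K\bigl(A|s|^\alpha+A|s|+|s|^{1+\alpha}\bigr)\le K\bigl(A|s|^\alpha+|s|^{2\alpha}\bigr),
\]
and therefore $A\le K|s|^\alpha$. Finally $\delta_s(\chi^2\eta)=\chi^2\,\delta_s\eta+\delta_s(\chi^2)\,\eta^s$, where $\delta_s(\chi^2)$ is supported in $B_{3/2}$ and bounded by $K|s|$. So $\|\delta_s(\chi^2\eta)\|_{L^2(\mathbb R^{2n})}\le K|s|^\alpha$, and Lemma~\ref{lem:half}(b) applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cont}]
It remains to estimate the last term of \eqref{eq:split}. The form $\tilde\chi_a\Psi_k$ is supported in $B_{3/2}$. For $|s|\le\frac12$ its difference $\delta_s(\tilde\chi_a\Psi_k)$ is supported in $B_2$ and bounded by $K\|\Psi_k\|_{C^{0,\alpha}}|s|^\alpha$, so Lemma~\ref{lem:half}(b) gives $[\tilde\chi_a\Psi_k]_{1/2}\le K\|\Psi_k\|_{C^{0,\alpha}}$. Since $\sum_a\chi_a^2=1$ and $\tilde\chi_a=1$ near $\operatorname{supp}\chi_a$,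
\[
\int_M\eta_k\wedge\partial\Psi_k=\sum_a\int\chi_a^2\eta_k\wedge\partial(\tilde\chi_a\Psi_k).
\]
Each summand is a finite linear combination, with constant coefficients, of integrals $\int\phi\,\partial_j\psi$, where $\phi$ is a coefficient of $\chi_a^2\eta_k$ and $\psi$ one of $\tilde\chi_a\Psi_k$. By Lemmas \ref{lem:half}(a) and~\ref{lem:reg},
\[
\Bigl|\int_M\eta_k\wedge\partial\Psi_k\Bigr|\le K\sum_a[\chi_a^2\eta_k]_{1/2}\,[\tilde\chi_a\Psi_k]_{1/2}\le K\|\Psi_k\|_{C^{0,\alpha}}\longrightarrow0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]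
Let $\omega_k\to\omega_0$ in $C^{0,\alpha}$, where all metrics are smooth and the $\omega_k$ satisfy the integral condition. Then $\Omega_k=\omega_k^{n-1}$ converges to $\Omega_0=\omega_0^{n-1}$ in $C^{0,\alpha}$ and $L_{\Omega_k}=0$, so $L_{\Omega_0}=0$ by Proposition~\ref{prop:cont}. This proves closedness. If moreover $\omega_0$ is Gauduchon, then it is strongly Gauduchon by the discussion of \eqref{eq:serre}, which is excluded when $M$ has no such metric. By Popovici's theorem, quoted in the introduction, a non-K\"ahler surface has none.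
\end{proof}

\begin{thebibliography}{9}

\bibitem{FTT}
Anna Fino, Nicoletta Tardini, Adriano Tomassini,
\emph{An integral condition involving $\overline\partial$-harmonic $(0,1)$-forms},
arXiv:2204.02157 (2022).

\bibitem{Mic}
Michelsohn, Acta Math. 149 (1982).

\end{thebibliography}
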